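\title{Real projective 3-space is $(1,2)$-systolically free modulo 2}

\begin{abstract}
We construct Riemannian metrics on $\mathbb{R}P^3$ for which the least length of a curve homologous to $\mathbb{R}P^1$ modulo 2, times the least area of a surface homologous to $\mathbb{R}P^2$ modulo 2, is arbitrarily large compared with the volume. The same holds, for all nonzero mod 2 classes at once, on every closed connected orientable 3-manifold $Y$ with $H_1(Y;\mathbb{Z}_2)\neq0$. The metrics are first built on auxiliary manifolds, quotients of $\Sigma\times\mathbb{R}$ where $\Sigma$ is an expanding hyperbolic surface with a free dihedral action, and are then carried to the given manifold by bordism and surgery with metric control.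
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $Y$ be a closed 3-manifold with a smooth Riemannian metric $g$. We consider piecewise smooth singular cycles with coefficients in $\mathbb{Z}_2$. The \emph{length} of a 1-cycle $\gamma$ is the sum of the $g$-lengths of the singular 1-simplices that occur in it with nonzero coefficient. The \emph{area} of a 2-cycle $\sigma$ is the sum of the $g$-areas of its singular 2-simplices, the area of a simplex being the integral of the area form of the pullback of $g$ to the standard simplex. A closed surface in $Y$, orientable or not, becomes such a 2-cycle once it is triangulated. Put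
\[
\operatorname{sys}_1(g)=\inf_\gamma \operatorname{length}_g(\gamma),\qquad \operatorname{sys}_2(g)=\inf_\sigma\operatorname{area}_g(\sigma),
\]
where $\gamma$ and $\sigma$ range over the cycles that represent nonzero classes of $H_1(Y;\mathbb{Z}_2)$ and of $H_2(Y;\mathbb{Z}_2)$.

For $Y=\mathbb{R}P^3$ each of these groups is $\mathbb{Z}_2$, generated by $\mathbb{R}P^1$ and by $\mathbb{R}P^2$. Coefficients modulo 2 cannot be avoided here, since $H_2(\mathbb{R}P^3;\mathbb{Z})=0$. Multiplying $g$ by $c^2$ multiplies both $\operatorname{sys}_1(g)\operatorname{sys}_2(g)$ and $\operatorname{vol}(g)$ by $c^3$, so it makes sense to compare them. The following question comes from Katz and Suciu \cite{KS}.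

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $\mathrm{Const}$ such that $\operatorname{sys}_1(g)\operatorname{sys}_2(g)\le\mathrm{Const}\cdot\operatorname{vol}(g)$ for all metrics $g$ on $\mathbb{R}P^3$?}
\medskip

If there is no such constant, $\mathbb{R}P^3$ is called \emph{$(1,2)$-systolically free modulo 2}.

The first examples suggest that a constant exists. In the round $\mathbb{R}P^3$ a projective line has length $\pi$, a projective plane has area $2\pi$ and the volume is $\pi^2$, so the ratio $\operatorname{sys}_1\operatorname{sys}_2/\operatorname{vol}$ is at most $2$. In a Riemannian product of a closed surface and a circle, the length of the circle times the area of the surface is the volume, so the ratio is at most $1$. Behind this is the coarea formula: if $f:Y\to\mathbb{R}/l\mathbb{Z}$ is smooth with $|\nabla f|\le1$ and its regular fibers are nonzero in $H_2(Y;\mathbb{Z}_2)$, then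
\[
\operatorname{vol}(g)\ge\int_0^l\operatorname{area}(f^{-1}(t))\,dt\ge l\cdot\operatorname{sys}_2(g).
\]
One is led to expect that, whatever the metric, a large surface has room to move a distance comparable to $\operatorname{sys}_1(g)$ and sweeps out the corresponding volume. This expectation is false.

\begin{theorem}\label{thm:A}
For every $C$ there is a smooth metric $g$ on $\mathbb{R}P^3$ such that
\[
\operatorname{length}_g(\gamma)\cdot\operatorname{area}_g(\sigma)\ge C\operatorname{vol}(g)
\]
for all piecewise smooth cycles $\gamma,\sigma$ representing the nonzero classes of $H_1(\mathbb{R}P^3;\mathbb{Z}_2)$ and $H_2(\mathbb{R}P^3;\mathbb{Z}_2)$. Thus $\mathbb{R}P^3$ is $(1,2)$-systolically free modulo $2$.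
\end{theorem}

\begin{theorem}\label{thm:B}
Let $Y$ be a closed connected orientable $3$-manifold with $H_1(Y;\mathbb{Z}_2)\ne0$. For every $C$ there is a metric $g$ on $Y$ such that $\operatorname{length}_g(\gamma)\cdot\operatorname{area}_g(\sigma)\ge C\operatorname{vol}(g)$ for all piecewise smooth cycles $\gamma,\sigma$ representing arbitrary nonzero classes of $H_1(Y;\mathbb{Z}_2)$ and $H_2(Y;\mathbb{Z}_2)$.
\end{theorem}

Theorem~\ref{thm:A} is the case $Y=\mathbb{R}P^3$ of Theorem~\ref{thm:B}. We prove it first, because it needs a single building block and already contains the geometry.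

The proof has two halves. In the first (Sections~\ref{sec:model}--\ref{sec:walls}) we are free to choose the manifold, and we construct, for each prime $N\ge5$, a closed oriented Riemannian 3-manifold $M$ with a class $\alpha\in H^1(M;\mathbb{Z}_2)$ such that $\alpha^3\neq0$ and such that the ratio, restricted to loops detected by $\alpha$ and surfaces dual to $\alpha$, is of order $N$. In the second (Sections~\ref{sec:top} and~\ref{sec:metric}) we observe that the generator $\beta$ of $H^1(\mathbb{R}P^3;\mathbb{Z}_2)$ also has $\beta^3\ne0$, so that $(M,\alpha)$ and $(\mathbb{R}P^3,\beta)$ are bordant; then $\mathbb{R}P^3$ is obtained from $M$ by surgery on circles on which $\alpha$ vanishes, and such surgeries change lengths, areas and volume by bounded factors only. Section~\ref{sec:B} adds what is needed for a general $Y$.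

\section{Loops and walls}\label{sec:prelim}

Throughout, $V$ is a nonzero finite elementary abelian 2-group, that is, a nonzero finite-dimensional vector space over $\mathbb{F}_2$. For a connected manifold $X$ we have $H^1(X;V)=\operatorname{Hom}(\pi_1X,V)$, so a class $\omega\in H^1(X;V)$ assigns to each loop $c$ an element $\omega(c)\in V$, which depends only on the mod 2 homology class of $c$. We call $\omega$ \emph{surjective} if this homomorphism is onto. For $\lambda\in\operatorname{Hom}(V,\mathbb{Z}_2)$ we get a class $\lambda\omega\in H^1(X;\mathbb{Z}_2)$. We write $\mathcal{H}^k$ for $k$-dimensional Hausdorff measure, normalized to agree with Riemannian measure; in particular $\mathcal{H}^1(K)$ is the limit as $\varepsilon\to0$ of the infimum of $\sum\operatorname{diam}K_i$ over covers of $K$ by sets $K_i$ of diameter less than $\varepsilon$. The symbol $|\cdot|$ denotes area on a surface and cardinality of a finite set.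

We shall cut surfaces along tori and spheres and close them up again. It is awkward to do this with cycles, so we retain only one property of a 2-cycle: its support meets every loop that is detected by the dual class.

\begin{definition}\label{def:wall}
Let $X$ be a closed connected 3-manifold. A compact set $K\subset X$ is a \emph{wall} for $\beta\in H^1(X;\mathbb{Z}_2)$ if $\beta(c)=0$ for every loop $c\subset X\setminus K$. For a metric $g$ on $X$ and $\omega\in H^1(X;V)$, let $\operatorname{loop}(g,\omega)$ be the infimum of the lengths of the rectifiable loops $c$ with $\omega(c)\ne0$, and let $\operatorname{wall}(g,\omega)$ be the infimum of $\mathcal{H}^2(K)$ over all compact $K$ that are walls for $\lambda\omega$ for some nonzero $\lambda\in\operatorname{Hom}(V,\mathbb{Z}_2)$.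
\end{definition}

When $V=\mathbb{Z}_2$ the only nonzero $\lambda$ is the identity. For $V=H_1(Y;\mathbb{Z}_2)$ the \emph{tautological class} $\omega_Y\in H^1(Y;V)$ sends a loop to its mod 2 homology class. It is surjective, and $\lambda\mapsto\lambda\omega_Y$ is the isomorphism $\operatorname{Hom}(V,\mathbb{Z}_2)\cong H^1(Y;\mathbb{Z}_2)$. For $Y=\mathbb{R}P^3$ it is the generator $\beta$.

\begin{lemma}\label{lem:reduction}
Let $Y$ be a closed connected $3$-manifold with $H_1(Y;\mathbb{Z}_2)\neq0$ and a metric $g$. Then $\operatorname{sys}_1(g)\ge\operatorname{loop}(g,\omega_Y)$ and $\operatorname{sys}_2(g)\ge\operatorname{wall}(g,\omega_Y)$.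
\end{lemma}

\begin{proof}
Let $\gamma$ be a 1-cycle in a nonzero class. Every point occurs an even number of times as an endpoint of a simplex of $\gamma$. Pairing the endpoints at each point joins the simplices into finitely many closed loops, whose lengths add up to the length of $\gamma$ and whose mod 2 classes add up to $[\gamma]$. One of these loops has nonzero class, and its length is at most that of $\gamma$.

Let $\sigma$ be a 2-cycle in a nonzero class, $\beta\ne0$ its Poincar\'e dual, and $K$ the union of the images of its simplices. Then $K$ is compact, and $\mathcal{H}^2(K)\le\operatorname{area}(\sigma)$ by the area formula, which computes the area of a simplex as the measure of its image counted with multiplicity. For a loop $c$, the number $\beta(c)$ is the mod 2 intersection number of $c$ with $\sigma$, and it vanishes if $c$ is disjoint from $K$. So $K$ is a wall for $\beta$.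
\end{proof}

We use three facts about Hausdorff measure.
\begin{itemize}
\item[(H1)] A $c$-Lipschitz map multiplies $\mathcal{H}^k$ by at most $c^k$. Consequently, if $O$ is an open subset of two Riemannian manifolds whose metrics satisfy $g_1\le c^2g_2$ on $O$, then $\mathcal{H}^k_{g_1}(K)\le c^k\mathcal{H}^k_{g_2}(K)$ for Borel sets $K\subset O$: cut $K$ into countably many Borel pieces, each in a $g_2$-convex ball contained in $O$, on which the identity is $c$-Lipschitz.
\item[(H2)] If $\pi:\tilde X\to X$ is a Riemannian covering and $X_0\subset\tilde X$ is an open set containing at most two points of each fiber, then $\mathcal{H}^k(\pi^{-1}K\cap X_0)\le2\mathcal{H}^k(K)$ for Borel sets $K\subset X$: cut $K$ into pieces in small evenly covered balls, over which $\pi$ is an isometry on each sheet.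
\item[(H3)] (Eilenberg's inequality \cite[2.10.25]{Fed}, for a 1-Lipschitz real function.) If $\Sigma$ is a Riemannian surface, $K\subset\Sigma\times\mathbb{R}$ and $K_t=\{x:(x,t)\in K\}$, then $\int^*_{\mathbb{R}}\mathcal{H}^1(K_t)\,dt\le\frac4\pi\mathcal{H}^2(K)$, where $\int^*$ is the upper integral.
\end{itemize}

\section{Twisted and folded products}\label{sec:model}

\subsection{Twisting makes loops long}
Let $\Sigma$ be a closed connected oriented Riemannian surface of area $A$, let $\rho$ be an orientation-preserving isometry of $\Sigma$ of odd order $N$, and let $T>0$. The \emph{twisted product} is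
\[
M_{\mathrm{tw}}=(\Sigma\times\mathbb{R})/\langle\psi\rangle,\qquad\psi(x,t)=(\rho x,t+T).
\]
It is a closed connected oriented Riemannian manifold of volume $AT$, obtained from $\Sigma\times[0,T]$ by gluing $(x,0)$ to $(\rho x,T)$. A loop lifts to a path from a point $z$ to $\psi^nz$, and we let $\alpha_{\mathrm{tw}}\in H^1(M_{\mathrm{tw}};\mathbb{Z}_2)$ be $n$ modulo 2, the parity of the number of turns around the base circle $\mathbb{R}/T\mathbb{Z}$.

\begin{lemma}\label{lem:tw}
We have $\alpha_{\mathrm{tw}}^3=0$. If $d(x,\rho^nx)\ge L$ for all $x\in\Sigma$ and all $n$ with $\rho^n\ne1$, then $\operatorname{loop}(M_{\mathrm{tw}},\alpha_{\mathrm{tw}})\ge\min(L,NT)$.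
\end{lemma}

\begin{proof}
The class is pulled back from a circle, so already its square vanishes. A loop with $\alpha_{\mathrm{tw}}=1$ lifts to a path from $(x,t)$ to $(\rho^nx,t+nT)$ with $n$ odd. If $N\nmid n$, its length is at least $d(x,\rho^nx)\ge L$. If $N\mid n$, then $|n|\ge N$ since $n\ne0$, and the length is at least $NT$.
\end{proof}

So for $L\ge NT$ the twist gains a factor $N$ over the product: the volume is the area of a fiber times $T$, but a loop must either turn $N$ times around the base or travel far in $\Sigma$. This is where the coarea heuristic of Section~\ref{sec:intro} breaks down: the 1-Lipschitz map $t$ has as its target a circle of length $T$, not $NT$.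

\subsection{Walls other than the fiber}
It remains to see whether the fiber is, up to a constant, the smallest wall. For integral cycles there is nothing to do. The area form of $\Sigma$ descends to a closed 2-form on $M_{\mathrm{tw}}$ that takes values at most $1$ on orthonormal pairs, so by Stokes' theorem every integral cycle homologous to the fiber has area at least $A$. Modulo 2 there is no integration of forms, and there are new competitors.

Let $\Omega\subset\Sigma$ be a domain with smooth boundary, and let $K_\Omega\subset M_{\mathrm{tw}}$ be the image of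
\[
\bigl(\partial\Omega\times[0,T]\bigr)\ \cup\ \bigl(\,\overline{\Omega\,\triangle\,(\Sigma\setminus\rho\Omega)}\times\{T\}\bigr).
\]
This is a wall for $\alpha_{\mathrm{tw}}$. Indeed, color a point $(x,t)\notin K_\Omega$ with $0<t<T$ black if $x\in\Omega$ and white otherwise. The color is locally constant. Where a path crosses the level $T$ outside $K_\Omega$, at a point $(y,T)\sim(\rho^{-1}y,0)$, we have $y\in\Omega$ if and only if $\rho^{-1}y\notin\Omega$, so the color changes. Hence a loop outside $K_\Omega$, made transverse to that level, crosses it an even number of times. For $\Omega=\emptyset$ we recover the fiber. In general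
\begin{equation}\label{eq:KOmega}
\mathcal{H}^2(K_\Omega)=T\cdot\operatorname{length}(\partial\Omega)+|\Omega\,\triangle\,(\Sigma\setminus\rho\Omega)|,
\end{equation}
which is small when $\rho$ nearly exchanges $\Omega$ with its complement and $\partial\Omega$ is short.

\begin{example}\label{ex:flat}
Let $\Sigma=(\mathbb{R}/\lambda\mathbb{Z})^2$ be a flat square torus, $\rho$ the translation by $\bigl(\frac{N-1}{2N}\lambda,0\bigr)$, which has order $N$, and $\Omega=(0,\frac\lambda2)\times\mathbb{R}/\lambda\mathbb{Z}$. The set $\Omega\,\triangle\,(\Sigma\setminus\rho\Omega)$ consists of the points covered by both or by neither of $\Omega,\rho\Omega$, two strips of width $\frac{\lambda}{2N}$ (Figure~\ref{fig:wall}). So $\mathcal{H}^2(K_\Omega)=2\lambda T+\lambda^2/N$, far less than $A=\lambda^2$ if $T\ll\lambda$ and $N$ is large. This destroys the gain. The vertical segment from $z$ to $\psi^Nz$ and the segment from $z$ to $\psi z$ give $\operatorname{loop}\le\min(NT,\,T+\frac\lambda2)$, and $\operatorname{vol}=\lambda^2T$. If $T\ge\lambda$, the fiber gives $\operatorname{loop}\cdot\operatorname{wall}/\operatorname{vol}\le\frac32$.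 If $T<\lambda$, the wall $K_\Omega$ gives
\[
\frac{\operatorname{loop}\cdot\operatorname{wall}}{\operatorname{vol}}\le\min\bigl(NT,\tfrac32\lambda\bigr)\Bigl(\frac2\lambda+\frac1{NT}\Bigr)\le3+1=4 .
\]
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!25] (0,0) rectangle (3,2);
\draw[thin] (0,0) rectangle (6,2);
\draw[line width=1.6pt] (0,0)--(0,2);
\draw[line width=1.6pt] (3,0)--(3,2)--(2.4,2);
\draw[line width=1.6pt] (6,0)--(6,2)--(5.4,2);
\node at (1.5,1) {$\Omega\times(0,T)$};
\node[below] at (0,0) {$0$};
\node[below] at (3,0) {$\lambda/2$};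
\node[below] at (6,0) {$\lambda$};
\node[left] at (0,2) {$T$};
\end{tikzpicture}
\caption{A small wall in the twisted product of a flat torus $(\mathbb{R}/\lambda\mathbb{Z})^2$, for $N=5$, with the second coordinate of the torus suppressed. The left and right sides are identified, and the bottom is glued to the top after a shift by $2\lambda/5$ to the right. The wall is drawn thick. A path that passes through the top without meeting the wall goes from the shaded part to the unshaded part or conversely, so a closed loop does this an even number of times.}
\label{fig:wall}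
\end{figure}

An isoperimetric inequality on $\Sigma$ rules this out. Suppose that $\operatorname{length}(\partial\Omega)\ge h\min(|\Omega|,A-|\Omega|)$ for all $\Omega$, and take $T=1/h$. With $m=\min(|\Omega|,A-|\Omega|)$, the first term of \eqref{eq:KOmega} is at least $m$. The second is at least the difference of the areas of $\Omega$ and $\Sigma\setminus\rho\Omega$, which is $A-2m$. Hence
\[
\mathcal{H}^2(K_\Omega)\ge m+(A-2m)\ge A/2 .
\]
This is the mechanism of the paper: a wall with little horizontal area must cut the fibers into two parts of nearly equal area, and such cuts are long. Lemma~\ref{lem:slab} proves a bound of this kind for all walls. The two requirements $L\ge NT$ and $T\ge1/h$ ask for surfaces with $hL\ge N$. We shall fix $N$, and find hyperbolic surfaces with $h$ bounded below in terms of $N$ and with $L$ as large as we please.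

\subsection{Folding makes the cube nonzero}
Surgery of the kind used in Section~\ref{sec:top} preserves the number $\alpha^3[M]$, so a twisted product cannot be turned into $(\mathbb{R}P^3,\beta)$. We replace the translation $\psi$ by two reflections of the line, each accompanied by a free involution of $\Sigma$, with product the twist $\rho$. Two involutions whose product has order $N$ generate a dihedral group. Write
\[
D_N=\langle\rho,\tau\mid\rho^N=\tau^2=(\tau\rho)^2=1\rangle ,
\]
a group of order $2N$ whose \emph{rotations} are the elements of $\langle\rho\rangle$ and whose \emph{reflections} are the other elements; $\operatorname{sgn}:D_N\to\{\pm1\}$ is $+1$ on rotations and $-1$ on reflections.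

Let $D_N$ act freely and isometrically on $\Sigma$, rotations preserving and reflections reversing the orientation. Put $\tau_0=\tau$, $\tau_1=\tau\rho$, so that $\tau_0\tau_1=\rho$, and on $\Sigma\times\mathbb{R}$ let
\[
\iota_0(x,t)=(\tau_0x,-t),\qquad\iota_1(x,t)=(\tau_1x,2T-t),\qquad\text{so that}\qquad\iota_0\iota_1(x,t)=(\rho x,t-2T).
\]
These are orientation-preserving isometric involutions. On the coordinate $t$ they act as the reflections in $0$ and $T$, so they generate an infinite dihedral group $D_\infty=\mathbb{Z}_2*\mathbb{Z}_2$ that acts faithfully on the line and properly discontinuously on $\Sigma\times\mathbb{R}$. Its elements are the powers $(\iota_0\iota_1)^n$ and the conjugates of $\iota_0$ and $\iota_1$. Each $w\in D_\infty$ acts on $\Sigma$ by its image $\bar w$ under the homomorphism $D_\infty\to D_N$, $\iota_i\mapsto\tau_i$. The action on $\Sigma\times\mathbb{R}$ is free, since $(\iota_0\iota_1)^n$ translates $t$ by $-2nT$ and a conjugate of $\iota_i$ acts on $\Sigma$ by a reflection of $D_N$, which has no fixed point. The \emph{folded product}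
\[
M_{\mathrm{fold}}=(\Sigma\times\mathbb{R})/D_\infty
\]
is a closed connected oriented Riemannian manifold of volume $AT$. It is $\Sigma\times[0,T]$ with the bottom folded by $\tau_0$ and the top by $\tau_1$. Let $\alpha_{\mathrm{fold}}\in H^1(M_{\mathrm{fold}};\mathbb{Z}_2)$ be the composite of $\pi_1(M_{\mathrm{fold}})\to D_\infty$ with the homomorphism $D_\infty\to\mathbb{Z}_2$, $\iota_0\mapsto1$, $\iota_1\mapsto0$, which we also denote by $\alpha_{\mathrm{fold}}$.

\begin{lemma}\label{lem:fold}
We have $\alpha_{\mathrm{fold}}^3[M_{\mathrm{fold}}]\equiv\chi(\Sigma)/2\pmod2$. If $d(x,\delta x)\ge L$ for all $x\in\Sigma$ and $1\ne\delta\in D_N$, then $\operatorname{loop}(M_{\mathrm{fold}},\alpha_{\mathrm{fold}})\ge\min(L,2NT)$.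
\end{lemma}

\begin{proof}
Write $M,\alpha$ for $M_{\mathrm{fold}},\alpha_{\mathrm{fold}}$. Let $S_0\subset M$ be the image of $\Sigma\times\{0\}$. Its preimage is $\Sigma\times2T\mathbb{Z}$ and the stabilizer of $\Sigma\times\{0\}$ is $\{1,\iota_0\}$, so $S_0$ is an embedded copy of $\Sigma/\tau_0$. Take a base point at height $t\in(0,T)$. The mod 2 intersection number with $S_0$ of a loop with image $w\in D_\infty$ is the parity of the number of points of $2T\mathbb{Z}$ between $t$ and its image under $w$. It is $1$ for $\iota_0$ (from $t$ to $-t$) and $0$ for $\iota_1$ (from $t$ to $2T-t$). So $\alpha$ is Poincar\'e dual to $S_0$. The restriction to $S_0$ of its dual class is $w_1$ of the normal bundle, and this equals $w_1(S_0)$ because $M$ is orientable. The surface $S_0$ is nonorientable, a connected sum of $k$ projective planes, with $\chi(S_0)=2-k$; and $w_1(S_0)=y_1+\dots+y_k$, where $y_i$ comes from the $i$-th summand, $y_i^2[S_0]=1$ and $y_iy_j=0$ for $i\ne j$. Therefore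
\[
\alpha^3[M]=(\alpha|_{S_0})^2[S_0]=w_1(S_0)^2[S_0]\equiv k\equiv\chi(S_0)=\chi(\Sigma)/2\pmod2 .
\]

A loop with $\alpha=1$ lifts to a path from $(x,t)$ to $w(x,t)$ with $\alpha(w)=1$. If $\bar w\ne1$, the length is at least $d(x,\bar wx)\ge L$. If $\bar w=1$, then $w$ is not conjugate to $\iota_0$ or $\iota_1$, so $w=(\iota_0\iota_1)^n$ with $\rho^n=1$, and $n\equiv\alpha(w)=1\pmod 2$. Thus $N\mid n\neq0$, and the length is at least $2|n|T\ge2NT$.
\end{proof}

\begin{example}\label{ex:sphere}
Let $N=1$, $\Sigma=S^2$ the unit sphere and $\tau_0=\tau_1$ the antipodal map. Each half of $M_{\mathrm{fold}}$ is the twisted interval bundle over $\mathbb{R}P^2$, which is $\mathbb{R}P^3$ minus a ball, so $M_{\mathrm{fold}}=\mathbb{R}P^3\#\mathbb{R}P^3$ and $\alpha_{\mathrm{fold}}$ is the generator of one summand, with nonzero cube, in agreement with $\chi(S^2)/2=1$. The vertical segment from $z$ to $\iota_0\iota_1z$ is a loop of length $2T$ with $\alpha_{\mathrm{fold}}=1$, the wall $S_0$ has area $2\pi$, and the volume is $4\pi T$, so the ratio is at most $1$. For odd $N$ in general, the segment from $z$ to $(\iota_0\iota_1)^Nz$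 and the wall $S_0$ bound the ratio by $2NT\cdot\frac A2/(AT)=N$. We shall attain this order of magnitude.
\end{example}

We can now list what is needed from the surface. The isoperimetric inequality is stated for functions, which is the form in which it will be proved.

\begin{proposition}\label{prop:surf}
Let $N\ge5$ be prime. There is $h=h_N>0$ such that for every $L$ there is a closed connected oriented hyperbolic surface $\Sigma$ with a free isometric action of $D_N$ such that:
\begin{enumerate}
\item[(1)] reflections of $D_N$ reverse the orientation of $\Sigma$, rotations preserve it;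
\item[(2)] $\chi(\Sigma)\equiv2\pmod4$;
\item[(3)] $d(x,\delta x)\ge L$ for all $x\in\Sigma$ and $1\ne\delta\in D_N$;
\item[(4)] $h\min_{\mu\in\mathbb{R}}\int_\Sigma|u-\mu|\le\int_\Sigma|\nabla u|$ for all Lipschitz functions $u:\Sigma\to\mathbb{R}$.
\end{enumerate}
\end{proposition}

The order of quantifiers matters: $h$ may tend to $0$ as $N\to\infty$, but it is independent of $L$, so we may choose $L=2N/h$ afterwards.

\section{Expanding surfaces with a free dihedral action}\label{sec:surf}

This section proves Proposition~\ref{prop:surf}. The quotient $F=\Sigma/D_N$ satisfies $\chi(\Sigma)=2N\chi(F)$, so (2) says that $\chi(F)$ is odd. We therefore start from a hyperbolic surface $F_0=\mathbb{H}^2/\Gamma$ with $\chi(F_0)=-1$ and a surjection $\Gamma\to D_N$, and look for covers $F$ of odd degree, with no short loops, on whose group the surjection persists. Congruence conditions modulo a large prime $p$ remove short loops, and an expansion theorem gives (4); both need $\Gamma$ to be a group of integer matrices.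

\subsection{An integral group with $\chi=-1$}
Glue the sides of the regular hyperbolic hexagon with angles $\pi/3$ according to the word $aabbcc$. All six vertices are identified and their angles add up to $2\pi$, so we get a closed hyperbolic surface $F_0=\mathbb{H}^2/\Gamma$ with $\chi(F_0)=1-3+1=-1$. The group $\Gamma=\langle a,b,c\mid a^2b^2c^2\rangle$ is torsion-free, and $a,b,c$, being one-sided loops, reverse the orientation of $\mathbb{H}^2$.

The hexagon lifts to an edge-to-edge tessellation of $\mathbb{H}^2$ by regular hexagons, in which the neighbor of a tile across a side is its mirror image. Subdivide each hexagon into $12$ triangles, each spanned by an edge midpoint, the center and a vertex, with angles $\frac\pi2,\frac\pi6,\frac\pi6$ there. The group $\Lambda$ generated by the reflections in the sides of one triangle $t_0$ acts simply transitively on these triangles and preserves the labels midpoint, center, vertex. The group $\Gamma$ also permutes the triangles and preserves the labels. If $\gamma\in\Gamma$ maps $t_0$ to $wt_0$ with $w\in\Lambda$, then $w^{-1}\gamma$ fixes the three corners of $t_0$,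 so $\gamma=w$. Hence $\Gamma\subset\Lambda$.

In the hyperboloid model $\mathbb{H}^2\subset\mathbb{R}^{2,1}$, let $e_2$ be the outer unit normal of the hypotenuse of $t_0$ and $e_1,e_3$ those of the legs. The product of two normals is minus the cosine of the angle between the sides, so $(e_i,e_i)=1$, $(e_1,e_2)=(e_2,e_3)=-\frac{\sqrt3}2$, $(e_1,e_3)=0$; the Gram determinant is $1-\frac34-\frac34=-\frac12$, so the $e_i$ form a basis. The reflections are $R_i(x)=x-2(x,e_i)e_i$. In the basis $f_1=e_1$, $f_2=\sqrt3\,e_2$, $f_3=e_3$ they act by $R_if_i=-f_i$ and
\[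
R_1f_2=f_2+3f_1,\quad R_1f_3=f_3,\quad R_2f_1=f_1+f_2,\quad R_2f_3=f_3+f_2,\quad R_3f_2=f_2+3f_3,\quad R_3f_1=f_1 .
\]
So $\Gamma\subset\Lambda\subset GL_3(\mathbb{Z})$, and these groups preserve the integral form with matrix
\[
\bigl(2(f_i,f_j)\bigr)=\begin{pmatrix}2&-3&0\\-3&6&-3\\0&-3&2\end{pmatrix}
\]
of determinant $-12$. An element of $\Lambda$ reverses the orientation of $\mathbb{H}^2$ if and only if its determinant is $-1$, as this holds for the $R_i$. For a prime $p\ge5$ the form is nondegenerate modulo $p$, and reduction $\pi_p$ maps $\Gamma$ into its orthogonal group $O_3(\mathbb{F}_p)=\{\pm1\}\times SO_3(\mathbb{F}_p)$. Since $SO_3(\mathbb{F}_p)\cong PGL_2(\mathbb{F}_p)$, this group has order $2p(p^2-1)$. Let $\Gamma(p)$ be the kernel of $\pi_p$ on $\Gamma$.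

Define $\varphi:\Gamma\to D_N$ by $\varphi(a)=\tau$, $\varphi(b)=\tau\rho$, $\varphi(c)=\tau$. The images are involutions, so the relation $a^2b^2c^2=1$ is respected; they generate $D_N$; and $\operatorname{sgn}\circ\varphi=\det$, since both sides are $-1$ on $a,b,c$. The kernel $\Delta=\ker\varphi$ is the group of a closed orientable surface of Euler characteristic $-2N$.

\subsection{The covers; properties (1), (2), (3)}
The congruence subgroup $\Gamma(p)$ itself is too small: its elements have determinant $\equiv1\pmod p$, hence equal to $1$, so $\varphi(\Gamma(p))$ contains no reflection. We enlarge it to the preimage of a Sylow 2-subgroup, which has odd index in $\Gamma$. For the enlargement not to bring short loops back, the Sylow subgroup should have bounded order, and for the rotations to survive, $N$ should not divide the order of $O_3(\mathbb{F}_p)$. Both are congruence conditions on $p$.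

By Dirichlet's theorem there are infinitely many primes $p$ with $p\equiv3\pmod8$ and $p\equiv2\pmod N$. For such $p$ we have $2p(p^2-1)\equiv12\not\equiv0\pmod N$, because $N\ge5$ is prime; and $p-1\equiv2$, $p+1\equiv4\pmod8$, so the largest power of $2$ dividing $2p(p-1)(p+1)$ is $2\cdot2\cdot4=16$. Let $Q=\pi_p(\Gamma)$, let $P\subset Q$ be a Sylow 2-subgroup, and put
\[
\Gamma_p=\Gamma\cap\pi_p^{-1}(P),\qquad F_p=\mathbb{H}^2/\Gamma_p,\qquad\Sigma_p=\mathbb{H}^2/(\Gamma_p\cap\Delta).
\]
The index $[\Gamma:\Gamma_p]=[Q:P]$ is odd, so $\chi(F_p)=-[\Gamma:\Gamma_p]$ is odd.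

We claim that $\varphi(\Gamma_p)=D_N$. The subgroup $\varphi(\Gamma(p))$ is normal in $D_N$, and $D_N/\varphi(\Gamma(p))$ is a quotient of $\Gamma/\Gamma(p)\cong Q$, so its order is prime to $N$. Hence $N$ divides $|\varphi(\Gamma(p))|$, and $\varphi(\Gamma_p)\supset\varphi(\Gamma(p))\supset\langle\rho\rangle$, the only subgroup of order $N$. So $[D_N:\varphi(\Gamma_p)]\in\{1,2\}$. This index equals $[\Gamma:\Gamma_p\Delta]$, which divides the odd number $[\Gamma:\Gamma_p]$; so it is $1$.

Thus $\Sigma_p\to F_p$ is a normal covering with deck group $\Gamma_p/(\Gamma_p\cap\Delta)\cong D_N$, acting freely by isometries, and $\Sigma_p$ is oriented because $\det=1$ on $\Delta$. Property (1) follows from $\operatorname{sgn}\circ\varphi=\det$, and (2) from $\chi(\Sigma_p)=2N\chi(F_p)$ with $N\chi(F_p)$ odd.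

For (3), let $H$ be one closed hexagon, and let $\mathcal{B}_L$ be the set of $\gamma\in\Gamma\setminus\{1\}$ with $d(y,\gamma y)\le L$ for some $y\in H$. It is finite, since $H$ is compact and $\Gamma$ acts properly discontinuously, and it does not depend on $p$. Suppose $d(x,\delta x)<L$ for some $x\in\Sigma_p$ and $\delta\ne1$. Lifting a shortest path gives $y\in\mathbb{H}^2$ and $\gamma\in\Gamma_p$ with $\varphi(\gamma)=\delta$, so $\gamma\neq1$, and $d(y,\gamma y)<L$. Moving $y$ into $H$ by an element of $\Gamma$, we see that a conjugate $\gamma'$ of $\gamma$ lies in $\mathcal{B}_L$. As $|P|$ divides $16$, we have $\gamma^{16}\in\Gamma(p)$, hence $\gamma'^{16}\in\Gamma(p)$ by normality; and $\gamma'^{16}\ne1$ because $\Gamma$ is torsion-free. So $p$ divides a nonzero entry of one of the finitely many integer matrices $\gamma'^{16}-I$, $\gamma'\in\mathcal{B}_L$. This is impossible once $p$ exceeds a bound depending only on $L$.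

\subsection{Expansion}
Let $G$ be a finite group with a symmetric subset $S'$. The Cayley graph has vertex set $G$ and an edge between $\xi$ and $\xi s$ for $s\in S'$. A family of such graphs, with $|S'|$ bounded, is a family of \emph{expanders} if there is $\kappa>0$ such that in each graph, every set $\mathcal{A}$ of at most half of the vertices is joined to its complement by at least $\kappa|\mathcal{A}|$ edges. We use the following theorem of Salehi Golsefidi and Varj\'u \cite[Theorem 1]{SGV}: \emph{if $\Gamma'\subset GL_d(\mathbb{Z}[1/q_0])$ is generated by a finite symmetric set $S$, then the Cayley graphs of $\pi_q(\Gamma')$ with respect to $\pi_q(S)$, for $q$ square-free with large prime divisors, form a family of expanders if and only if the identity component of the Zariski closure of $\Gamma'$ is perfect.}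

We apply it to $\Delta$, because $\Sigma_p$ is covered by $\mathbb{H}^2/(\Delta\cap\Gamma(p))$. The Zariski closure of $\Delta$ is an algebraic subgroup of the group $SO_3(\mathbb{C})\cong PSL_2(\mathbb{C})$ of our form, which is connected, three-dimensional and simple, hence perfect. A proper algebraic subgroup has dimension at most $2$, so its identity component has a solvable Lie algebra and the subgroup is virtually solvable. But $\Delta$ contains a nonabelian free group and is not virtually solvable. So the Zariski closure is all of $SO_3$. Fix a finite symmetric generating set $S$ of $\Delta$, let $G=\pi_p(\Delta)$, and write $\xi s$ for $\xi\pi_p(s)$. There are $\kappa>0$ and $p_0$, depending only on $N$ once $S$ is fixed, such that for primes $p\ge p_0$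
\begin{equation}\label{eq:exp}
\#\{(\xi,s)\in\mathcal{A}\times S:\ \xi s\notin\mathcal{A}\}\ge\kappa|\mathcal{A}|\qquad\text{whenever }\mathcal{A}\subset G,\ |\mathcal{A}|\le|G|/2 .
\end{equation}

This implies a discrete form of (4). Let $f:G\to\mathbb{R}$ have median $\mu_0$, so that $\{f>\mu_0\}$ and $\{f<\mu_0\}$ have at most $|G|/2$ elements. Applying \eqref{eq:exp} to $\{f>t\}$ for $t\ge\mu_0$ gives
\[
\sum_\xi(f(\xi)-\mu_0)^+=\int_{\mu_0}^\infty|\{f>t\}|\,dt\le\frac1\kappa\int_{\mu_0}^\infty\#\{(\xi,s):f(\xi)>t\ge f(\xi s)\}\,dt\le\frac1\kappa\sum_{\xi,s}(f(\xi)-f(\xi s))^+ .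
\]
The same inequality for $-f$, whose median is $-\mu_0$, bounds $\sum_\xi(\mu_0-f(\xi))^+$ by $\frac1\kappa\sum_{\xi,s}(f(\xi s)-f(\xi))^+$. Adding the two,
\begin{equation}\label{eq:disc}
\sum_\xi|f(\xi)-\mu_0|\le\frac1\kappa\sum_{\xi,s}|f(\xi)-f(\xi s)| .
\end{equation}

\subsection{From the graph to the surface; property (4)}
Let $\Delta(p)=\Delta\cap\Gamma(p)$, a normal subgroup of $\Delta$ with quotient $G$, and $\Sigma'=\mathbb{H}^2/\Delta(p)$, a finite cover of $\Sigma_p$. It suffices to prove (4) on $\Sigma'$, since lifting a function from $\Sigma_p$ multiplies $\int|\nabla u|$, and $\int|u-\mu|$ for every $\mu$, by the degree. The surface $\Sigma'$ is tiled by $|G|$ copies of a fundamental domain of $\Delta$. We apply \eqref{eq:disc} to the averages of $u$ over the tiles, and control everything else by the Poincar\'e inequality on one fixed ball.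

Let $\mathfrak{F}$ be a compact Dirichlet domain of $\Delta$, $m=|\mathfrak{F}|$, and let $B$ be a hyperbolic ball containing $\mathfrak{F}$ and all $s\mathfrak{F}$, $s\in S$. Let $C_1<\infty$ be the $L^1$-Poincar\'e constant of $B$, so $\int_B|u-u_B|\le C_1\int_B|\nabla u|$ for Lipschitz $u$ with mean $u_B$; the same constant serves for every isometric image of $B$. Let $m_B=\sup_x\#\{\delta\in\Delta:\delta x\in B\}$, which is at most the finite number of $\delta\in\Delta$ with $\delta B\cap B\ne\emptyset$. None of $m,C_1,m_B$ depends on $p$.

Let $u$ be Lipschitz on $\Sigma'$, with lift $\tilde u$ to $\mathbb{H}^2$. For $\xi\in G$ choose $\delta_\xi\in\Delta$ with $\pi_p(\delta_\xi)=\xi$, let $f(\xi)$ be the mean of $\tilde u$ on $\delta_\xi\mathfrak{F}$, and let $e(\xi)=\int_{\delta_\xi B}|\nabla\tilde u|$. Another representative of $\xi$ lies in $\delta_\xi\Delta(p)=\Delta(p)\delta_\xi$, and $\tilde u$ is $\Delta(p)$-invariant, so $f(\xi)$ does not depend on the choice. In particular $f(\xi s)$ is the mean of $\tilde u$ on $\delta_\xi s\mathfrak{F}\subset\delta_\xi B$. Let $\bar u_\xi$ be the mean of $\tilde u$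 on $\delta_\xi B$. The mean of $\tilde u$ on a subset of $\delta_\xi B$ of area $m$ differs from $\bar u_\xi$ by at most $\frac1m\int_{\delta_\xi B}|\tilde u-\bar u_\xi|\le\frac{C_1}me(\xi)$. Therefore
\[
|f(\xi)-f(\xi s)|\le\frac{2C_1}m\,e(\xi),\qquad\int_{\delta_\xi\mathfrak{F}}|\tilde u-f(\xi)|\le\int_{\delta_\xi\mathfrak{F}}|\tilde u-\bar u_\xi|+m|\bar u_\xi-f(\xi)|\le2C_1e(\xi).
\]
Since $\Delta=\bigsqcup_\xi\Delta(p)\delta_\xi$, the union $\mathfrak{D}$ of the $\delta_\xi\mathfrak{F}$ is a fundamental domain for $\Delta(p)$, up to null sets. Decomposing $\mathbb{H}^2$ into the translates of $\mathfrak{D}$,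
\[
\sum_\xi e(\xi)=\int_{\mathfrak{D}}\#\{(\xi,\eta)\in G\times\Delta(p):\ \delta_\xi^{-1}\eta x\in B\}\,|\nabla\tilde u(x)|\,dx\le m_B\int_{\Sigma'}|\nabla u| ,
\]
because $\Delta=\bigsqcup_\xi\delta_\xi^{-1}\Delta(p)$, so that the elements $\delta_\xi^{-1}\eta$ are distinct. With \eqref{eq:disc},
\[
\int_{\Sigma'}|u-\mu_0|\le\sum_\xi\Bigl(\int_{\delta_\xi\mathfrak{F}}|\tilde u-f(\xi)|+m|f(\xi)-\mu_0|\Bigr)\le2C_1\Bigl(1+\frac{|S|}\kappa\Bigr)\sum_\xi e(\xi)\le\frac{1}{h_N}\int_{\Sigma'}|\nabla u| ,
\]
where $h_N=[2C_1m_B(1+|S|/\kappa)]^{-1}$ is independent of $p$ and $L$. Given $L$, take $\Sigma=\Sigma_p$ for a prime $p\ge p_0$ in our residue classes that is large enough for (3). This proves Proposition~\ref{prop:surf}. \qed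

\section{Walls are large}\label{sec:walls}

A wall is only a compact set, so its slices are compact subsets of $\Sigma$ with no regularity. We first extend the isoperimetric inequality to open sets bounded by such a slice, at the cost of a factor $7$, by thickening the slice to a finite union of small discs.

\begin{lemma}\label{lem:iso}
Let $\Sigma$ be a closed hyperbolic surface satisfying (4) of Proposition~\ref{prop:surf}. Let $U\subset\Sigma$ be open and $K\subset\Sigma$ compact with $\partial U\subset K$ and $\mathcal{H}^1(K)<\infty$. Then $h\min(|U|,|\Sigma|-|U|)\le7\mathcal{H}^1(K)$.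
\end{lemma}

\begin{proof}
Let $\varepsilon>0$ be so small that $2\pi\sinh r\le7r$ for $r\le2\varepsilon$. Cover $K$ by nonempty sets of diameters $d_i<\varepsilon$, $i\ge1$, with $\sum d_i<\mathcal{H}^1(K)+\varepsilon$. The $i$-th set lies in an open ball $B_i$ centered at one of its points $x_i$, of radius $r_i=d_i+2^{-i}\varepsilon<2\varepsilon$. Keep finitely many balls that cover $K$; then $\sum r_i\le\mathcal{H}^1(K)+2\varepsilon$. Let $O=U\cup\bigcup B_i$. A point of $\partial O$ is not in $O$, hence not in $U\cup\partial U$, hence on some $\partial B_i$. So $\partial O\subset\bigcup\partial B_i$ is a null set.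

Let $u_\delta=\max(0,1-d(\cdot,O)/\delta)$. It is $\delta^{-1}$-Lipschitz, and its gradient vanishes almost everywhere on the level sets $\{u_\delta=1\}$ and $\{u_\delta=0\}$. For a point $y$ with $0<d(y,O)<\delta$, a nearest point of $\bar O$ lies on some $\partial B_i$, so $r_i\le d(x_i,y)\le r_i+\delta$. The set of such $y$ is contained in the projection of an annulus in $\mathbb{H}^2$ of area $2\pi(\cosh(r_i+\delta)-\cosh r_i)$. Hence
\[
\limsup_{\delta\to0}\int_\Sigma|\nabla u_\delta|\le\lim_{\delta\to0}\sum_i\frac{2\pi(\cosh(r_i+\delta)-\cosh r_i)}\delta=\sum_i2\pi\sinh r_i\le7(\mathcal{H}^1(K)+2\varepsilon).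
\]
Moreover $u_\delta\to1_O$ in $L^1$, and for every $\mu$ we have $\int|1_O-\mu|=|1-\mu||O|+|\mu|(|\Sigma|-|O|)\ge\min(|O|,|\Sigma|-|O|)$. Letting $\delta\to0$ in (4) gives $h\min(|O|,|\Sigma|-|O|)\le7(\mathcal{H}^1(K)+2\varepsilon)$. Finally $|O\setminus U|\le\sum2\pi(\cosh r_i-1)\le\sum r_i\cdot 2\pi\sinh r_i\le14\varepsilon\sum r_i$, which tends to $0$ with $\varepsilon$.
\end{proof}

The next lemma is the computation after Example~\ref{ex:flat} for an arbitrary two-coloring of a slab. Its hypothesis says that the white area at height $t$ equals the black area at another height $j(t)$. Without it the empty set would be allowed, with everything black.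

\begin{lemma}\label{lem:slab}
Let $\Sigma$ be as in Lemma~\ref{lem:iso}, $A=|\Sigma|$, $T=1/h$ and $X=\Sigma\times(-T,T)$. Let $\hat K\subset X$ be relatively closed, and $X\setminus\hat K=U\sqcup U'$ with $U,U'$ open. Let $j:(-T,T)\setminus\{0\}\to(-T,T)$ be a map under which preimages of null sets are null, and suppose that the slices satisfy $|U'_t|=|U_{j(t)}|$ for all $t\neq0$. Then $\mathcal{H}^2(\hat K)\ge A/10$.
\end{lemma}

\begin{proof}
Let $k=\mathcal{H}^2(\hat K)$, which we may assume finite, and $v(t)=|U_t|$. For each $t$ we have $\Sigma=U_t\sqcup U'_t\sqcup\hat K_t$ with $U_t,U_t'$ open and $\hat K_t$ compact, so $\partial U_t\subset\hat K_t$. By (H3), $\int^*\mathcal{H}^1(\hat K_t)\,dt\le\frac4\pi k$. So for almost every $t$, both $\hat K_t$ and $\hat K_{j(t)}$ have finite $\mathcal{H}^1$-measure and therefore zero area. Fix such a $t$. Then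
\[
v(t)+v(j(t))=|U_t|+|U'_t|=A .
\]
If $x\in U_t\,\triangle\,U_{j(t)}$ and $x\notin\hat K_t\cup\hat K_{j(t)}$, then one of the points $(x,t)$, $(x,j(t))$ lies in $U$ and the other in $U'$. The vertical segment between them is connected, so it meets $\hat K$, and $x$ lies in the projection of $\hat K$ to $\Sigma$. This projection has area at most $k$ by (H1). Hence $|v(t)-v(j(t))|\le k$, so $|v(t)-\frac A2|\le\frac k2$ and $\min(v(t),A-v(t))\ge\frac{A-k}2$. Lemma~\ref{lem:iso} gives $h\frac{A-k}2\le7\mathcal{H}^1(\hat K_t)$. Integrating over $(-T,T)$ and using $hT=1$, we get $A-k\le\frac{28}\pi k\le9k$.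
\end{proof}

From now on, for a prime $N\ge5$, we fix $h=h_N$, $T=1/h$, a surface $\Sigma$ as in Proposition~\ref{prop:surf} with $L=2NT$, and $A=|\Sigma|$. The \emph{blocks} are the products $M_{\mathrm{tw}}$ and $M_{\mathrm{fold}}$ formed with these data.

\begin{proposition}\label{prop:blocks}
Both blocks are closed connected oriented Riemannian $3$-manifolds of volume $AT$, and
\begin{align*}
&\alpha_{\mathrm{fold}}^3\ne0,&&\operatorname{loop}(M_{\mathrm{fold}},\alpha_{\mathrm{fold}})\ge2NT,&&\operatorname{wall}(M_{\mathrm{fold}},\alpha_{\mathrm{fold}})\ge A/20,\\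
&\alpha_{\mathrm{tw}}^3=0,&&\operatorname{loop}(M_{\mathrm{tw}},\alpha_{\mathrm{tw}})\ge NT,&&\operatorname{wall}(M_{\mathrm{tw}},\alpha_{\mathrm{tw}})\ge A/20.
\end{align*}
\end{proposition}

\begin{proof}
The statements on cubes and loops are Lemmas~\ref{lem:tw} and~\ref{lem:fold}, with properties (1)--(3). For the walls, write the block as $M=(\Sigma\times\mathbb{R})/\Pi$, let $\Pi'\subset\Pi$ be the kernel of the class $\alpha:\Pi\to\mathbb{Z}_2$, and let $\theta\in\Pi\setminus\Pi'$ be $\iota_0$ or $\psi$.

No two points of $X=\Sigma\times(-T,T)$ are equivalent under $\Pi'$. In the twisted case $\Pi'=\langle\psi^2\rangle$, and $\psi^2$ translates $t$ by $2T$. In the folded case $\Pi'$ is generated by $\iota_1$ and $\iota_0\iota_1\iota_0$, which act on the line as the reflections in $T$ and $-T$; the action on the line is faithful, so each nontrivial element of $\Pi'$ moves $(-T,T)$ off itself. Thus $X$ contains at most two points of each $\Pi$-orbit.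

Let $K\subset M$ be a wall for $\alpha$, $\tilde K$ its preimage in $\Sigma\times\mathbb{R}$ and $\hat K=\tilde K\cap X$. By (H2), $\mathcal{H}^2(\hat K)\le2\mathcal{H}^2(K)$. A loop in $M$ lifts to a closed loop in the double cover $(\Sigma\times\mathbb{R})/\Pi'$ exactly when $\alpha$ vanishes on it, so this cover is trivial over each component of $M\setminus K$. Choose a section over $M\setminus K$ and pull its image back to $\Sigma\times\mathbb{R}$. We get a $\Pi'$-invariant open set $\tilde U$ with $(\Sigma\times\mathbb{R})\setminus\tilde K=\tilde U\sqcup\theta\tilde U$. Put $U=\tilde U\cap X$ and $U'=\theta\tilde U\cap X$.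

In the folded case $U'_t=\tau_0(U_{-t})$, and we take $j(t)=-t$. In the twisted case $\psi\tilde U=\psi^{-1}\tilde U$, so $U'_t=\rho(U_{t-T})$ for $t>0$ and $U'_t=\rho^{-1}(U_{t+T})$ for $t<0$, and we take $j(t)=t-T$ for $t>0$ and $j(t)=t+T$ for $t<0$. Lemma~\ref{lem:slab} gives $2\mathcal{H}^2(K)\ge A/10$.
\end{proof}

So $\operatorname{loop}\cdot\operatorname{wall}/\operatorname{vol}\ge N/10$ on $(M_{\mathrm{fold}},\alpha_{\mathrm{fold}})$. It remains to change the manifold.

\section{From bordism to surgery}\label{sec:top}

The manifold $M_{\mathrm{fold}}$ has a large fundamental group that we must kill while keeping the class $\alpha_{\mathrm{fold}}$. A class $\omega\in H^1(M;V)$ is the same as a homotopy class of maps $M\to BV=K(V,1)$, so the obstruction to relating two pairs $(M,\omega)$ lies in a bordism group.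

Recall that $\Omega_3^{SO}(X)$ is the group of closed oriented 3-manifolds with a map to $X$, under disjoint union, modulo bordism. Thus $[M,\omega_M]=[Y,\omega_Y]$ in $\Omega_3^{SO}(BV)$ means that there are a compact oriented 4-manifold $W$ with boundary $Y\sqcup(-M)$ and a class $\omega_W\in H^1(W;V)$ restricting to $\omega_M$ and $\omega_Y$. Since $\Omega_0^{SO}=\mathbb{Z}$ and $\Omega_1^{SO}=\Omega_2^{SO}=\Omega_3^{SO}=0$, the Atiyah--Hirzebruch spectral sequence $E^2_{i,j}=H_i(X;\Omega_j^{SO})\Rightarrow\Omega_{i+j}^{SO}(X)$ has only the term $E^2_{3,0}$ in total degree $3$, and the differentials leaving it land in $E_{1,1}=E_{0,2}=0$. So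
\begin{equation}\label{eq:bord}
\Omega_3^{SO}(X)\cong H_3(X;\mathbb{Z}),\qquad[M,f]\mapsto f_*[M].
\end{equation}
For $X=B\mathbb{Z}_2=\mathbb{R}P^\infty$ this group is $\mathbb{Z}_2$, generated by $[\mathbb{R}P^3,\beta]$. It injects into $H_3(X;\mathbb{Z}_2)$, which is dual to $H^3(X;\mathbb{Z}_2)$, generated by the cube of the universal class. Hence
\begin{equation}\label{eq:cube}
[M,\alpha]=\alpha^3[M]\cdot[\mathbb{R}P^3,\beta]\quad\text{in }\Omega_3^{SO}(B\mathbb{Z}_2)\cong\mathbb{Z}_2 .
\end{equation}

A \emph{framed link} in $M$ is a collection of disjoint embedded circles $J_1,\dots,J_m$ with trivializations of their normal bundles, giving disjoint tubular neighborhoods $S^1\times D^2$. The curves $S^1\times\{y\}$, $y\in\partial D^2$, are the \emph{framing curves}. \emph{Surgery} removes the open neighborhoods, leaving the \emph{exterior} $E$, and glues in copies of $D^2\times S^1$ so that the framing curves bound discs. We use the following facts on handles. A connected $W$ as above, with $M$ and $Y$ nonempty, is obtained from $M\times I$ by attaching handles of index $1,2,3$ only. Handles can be attached in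 order of increasing index, and those of equal index simultaneously; for 2-handles the reason is that in a 3-dimensional level an attaching circle can be moved off the belt circles of earlier handles. Viewed from $Y$, a $k$-handle is a $(4-k)$-handle. Attaching 2-handles along a framed link changes the upper boundary by surgery on it.

\begin{lemma}\label{lem:link}
Let $M,Y$ be closed connected oriented $3$-manifolds with surjective classes $\omega_M,\omega_Y$ in $H^1(\,\cdot\,;V)$, and suppose $[M,\omega_M]=[Y,\omega_Y]$ in $\Omega_3^{SO}(BV)$. Then $Y$ is obtained from $M$ by surgery on a framed link $J_1,\dots,J_m$ with $\omega_M(J_i)=0$, and $\omega_Y|_E=\omega_M|_E$ on the common exterior $E$.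
\end{lemma}

\begin{proof}
Let $(W,\omega_W)$ be a bordism. Discard its closed components. If $M$ and $Y$ lie in different components, form their interior connected sum, over which the class extends by van Kampen's theorem. So $W$ is connected and has handles of index $1,2,3$. A 1-handle whose feet lie in a ball and a 2-handle along a 0-framed unknot in that ball have the same effect on the upper boundary, a connected sum with $S^1\times S^2$. We trade one for the other; the point is to keep the class.

\emph{Trading the $1$-handles.} For the $i$-th 1-handle, join its two feet by an arc in $M$. The arc and the core of the handle form a loop in $W$. Changing the arc by a loop in $M$ changes the value of $\omega_W$ on it by an arbitrary element of $\omega_M(\pi_1M)=V$, so we may choose the arc such that this value is $0$. By general position the arcs are embedded, and disjoint from each other and from the other feet. Let $C_i\subset M$ be disjoint balls, regular neighborhoods of the two feet and the arc, and let $M^\circ=M\setminus\bigcup\operatorname{int}C_i$. Let $M'$ be the upper boundary after all 1-handles are attached,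 and $W_{\mathrm{up}}\subset W$ the part above $M'$. As $W$ is oriented, $M'=M^\circ\cup\bigcup P_i$, where $P_i$ is $S^1\times S^2$ minus a ball. The group $\pi_1(P_i)\cong\mathbb{Z}$ is generated by the loop above, so $\omega_W|_{P_i}=0$. Also $\omega_W|_{M'}$ equals $\omega_M$ on $M^\circ$, because $M^\circ\times I\subset W$.

Now attach to $M\times I$ instead one 2-handle along a 0-framed unknot in each $C_i$, and call the result $W_{\mathrm{low}}$. Its upper boundary is $M^\circ\cup\bigcup P_i'$, where $P_i'$ is again $S^1\times S^2$ minus a ball. There is an orientation-preserving diffeomorphism $P_i'\to P_i$ that is the identity on the sphere $\partial C_i$. Indeed, $S^1\times S^2$ minus a ball has an orientation-reversing diffeomorphism, so some diffeomorphism $P_i'\to P_i$ preserves orientation; its restriction to $\partial C_i$ is an orientation-preserving diffeomorphism of a 2-sphere, hence isotopic to the identity, and we correct it in a collar. This identifies the upper boundary of $W_{\mathrm{low}}$ with $M'$, by the identity on $M^\circ$, and we form the oriented bordism $W'=W_{\mathrm{low}}\cup_{M'}W_{\mathrm{up}}$.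

The attaching circles are contractible in $M$, so $\pi_1(W_{\mathrm{low}})=\pi_1(M)$ and $\omega_M$ extends to $W_{\mathrm{low}}$. On $M'$ the extension equals $\omega_M$ on $M^\circ$, and it vanishes on $P_i$ because $P_i$ lies in the union of $C_i\times I$ and a 2-handle, which is simply connected. By van Kampen's theorem $\pi_1(M')$ is the free product of $\pi_1(M^\circ)$ and the $\pi_1(P_i)$, so the extension agrees with $\omega_W$ on $M'$. By the Mayer--Vietoris sequence the classes on $W_{\mathrm{low}}$ and $W_{\mathrm{up}}$ come from a class on $W'$, which restricts to $\omega_M$ and $\omega_Y$. The bordism $W'$ has handles of index $2$ and $3$ only.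

\emph{Trading the $3$-handles.} Viewed from $Y$, the bordism $W'$ is $Y\times I$ with 1-handles followed by 2-handles. The previous step applies with $M$ and $Y$ interchanged, since $\omega_Y$ is surjective. It produces a bordism $(W'',\omega'')$ with 2-handles only.

Attach these handles simultaneously to $M\times\{1\}$, along a framed link $J_1,\dots,J_m$. Then $Y$ is the result of surgery on this link. Each $J_i$ bounds the core of a handle, so $\omega_M(J_i)=\omega''(J_i)=0$; and $E\times I\subset W''$ joins the two copies of $E$, so $\omega_Y|_E=\omega_M|_E$.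
\end{proof}

\begin{remark}\label{rem:surj}
Surjectivity is needed. Let $M=S^3$, $\omega_M=0$, $Y=S^1\times S^2$ and $\omega_Y\ne0$ in $H^1(Y;\mathbb{Z}_2)$. These are bordant by \eqref{eq:cube}, as $\omega_Y^3=0$. But $\pi_1(E)\to\pi_1(Y)$ is onto for every link exterior $E\subset Y$, so $\omega_Y|_E=0$ would force $\omega_Y=0$.
\end{remark}

\section{Surgery with metric control; proof of Theorem~\ref{thm:A}}\label{sec:metric}

We remove thin tubes around the $J_i$. Walls cause no difficulty, because a wall in $Y$ gives a wall in $M$ after adding the boundary tori, whose area is small. Loops need care. A framing curve has about the length $l_i$ of $J_i$, which is not small, and it must bound a disc in the new solid torus. A disc of small diameter would bring distant points of $J_i$ together and create shortcuts. So we use a deep disc, beginning with a cylinder of depth $l_i$, and make the volume small by taking its product with the short meridian circle.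

\begin{lemma}\label{lem:metric}
Let $Y$ be obtained from $M$ by surgery on a framed link $J_1,\dots,J_m$ with exterior $E$, and let $\omega_M,\omega_Y$ be classes in $H^1(\,\cdot\,;V)$ with $\omega_M(J_i)=0$ and $\omega_Y|_E=\omega_M|_E$. Let $g_M$ be a metric on $M$ and $\eta>0$. There is a smooth metric $g$ on $Y$ with
\begin{gather*}
\operatorname{loop}(g,\omega_Y)\ge\tfrac12\operatorname{loop}(g_M,\omega_M),\qquad\operatorname{wall}(g,\omega_Y)\ge\tfrac14\bigl(\operatorname{wall}(g_M,\omega_M)-\eta\bigr),\\
\operatorname{vol}(g)\le8\operatorname{vol}(g_M)+\eta .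
\end{gather*}
\end{lemma}

\begin{proof}
\emph{The metric on the exterior.} Let $l_i$ be the length of $J_i$, and deform the framings to orthonormal ones. For small $r_0$ the normal exponential map gives disjoint tubes $(\mathbb{R}/l_i\mathbb{Z})\times\{|y|<3r_0\}$ with coordinates $(s,y)$, where $s$ is arc length on $J_i$ and $y=(r,\theta)$ in polar form; the curves $y=\mathrm{const}\neq0$ are framing curves. By uniqueness of tubular neighborhoods up to isotopy, we may perform the surgery in these coordinates, with any small radius. The metric $g_M$ agrees with $g_0=ds^2+dr^2+r^2d\theta^2$ along $J_i$, so $\frac12g_M\le g_0\le2g_M$ in the tubes if $r_0$ is small. Let $g'$ be a convex combination of $g_0$ and $g_M$, with a cutoff function of $r$, such that $g'=g_0$ for $r\le r_0$, and $g'=g_M$ for $r\ge2r_0$ and outside the tubes. Then $\frac12g_M\le g'\le2g_M$.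

Let $0<\varepsilon<r_0/1.3$, let $U_i=\{r<\varepsilon\}$ in the $i$-th tube and $E=M\setminus\bigcup U_i$. Let $f$ be smooth and nondecreasing, with $f(r)=\varepsilon$ for $r\le1.1\varepsilon$ and $f(r)=r$ for $r\ge1.3\varepsilon$. Let $g_E=ds^2+dr^2+f(r)^2d\theta^2$ for $\varepsilon\le r\le r_0$ and $g_E=g'$ elsewhere on $E$. For $\varepsilon\le r\le1.3\varepsilon$ both $f(r)$ and $r$ lie in $[\varepsilon,1.3\varepsilon]$, and $1.3^2<2$, so $\frac12g'\le g_E\le2g'$ and
\begin{equation}\label{eq:four}
\tfrac14g_M\le g_E\le4g_M\quad\text{on }E .
\end{equation}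

\emph{The new solid tori.} Let $B_i$ be a rotationally symmetric smooth Riemannian disc, independent of $\varepsilon$, with boundary collar $(\mathbb{R}/l_i\mathbb{Z})\times[0,l_i]$ carrying the metric $ds^2+dz^2$, where $z$ is the distance to $\partial B_i$. Let $U_i'=B_i\times(\mathbb{R}/2\pi\mathbb{Z},\varepsilon^2d\theta^2)$, and glue it to $E$ along $\partial U_i$ by matching $(s,\theta)$ and setting $r=\varepsilon-z$ on the collar. For $\varepsilon-l_i\le r\le1.1\varepsilon$ the metric is the flat product $ds^2+dr^2+\varepsilon^2d\theta^2$, so we obtain a smooth metric $g$. The curve $\partial B_i\times\{\theta\}$ is a framing curve, so the manifold is $Y$. We have $\operatorname{vol}(U_i')=2\pi\varepsilon|B_i|$ and $\mathcal{H}^2_{g_M}(\partial U_i)\le2\cdot2\pi\varepsilon l_i$. Choose $\varepsilon$ so small that $\sum\operatorname{vol}(U_i')\le\eta$, $\sum\mathcal{H}^2_{g_M}(\partial U_i)\le\eta$, and $2\pi\varepsilon\le l_i$ for all $i$. The volume bound follows from \eqref{eq:four}, as $4^{3/2}=8$.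

The classes vanish on all solid tori. On $U_i$, the class $\omega_M$ vanishes because $\pi_1(U_i)$ is generated by $J_i$. On $U_i'$, the class $\omega_Y$ vanishes because $\pi_1(U_i')$ is generated by a $\theta$-circle on $\partial U_i\subset E$, where $\omega_Y=\omega_M$, and this circle bounds a disc in $M$.

\emph{Loops.} Let $c$ be a rectifiable loop in $Y$ with $\omega_Y(c)\ne0$. It does not lie in one $U'_i$, so the set of parameters at which $c$ is in $\bigcup\operatorname{int}U_i'$ is a countable union of open intervals, the \emph{excursions}, each with both endpoints mapped to one torus $\partial U_i$. An excursion that leaves the collar $z\le l_i$ crosses it twice and has length at least $2l_i$, so there are finitely many of these. Replace each by an arc in the flat torus $\partial U_i$ with the same endpoints, of length at most $\frac{l_i}2+\pi\varepsilon\le l_i$. This shortens the loop and does not change $\omega_Y$, because the excursion and the arc form a loop in $U_i'$. The new loop lies in the union of $E$ and the collars. Apply the retraction onto $E$ given by $r\mapsto\max(r,\varepsilon)$ in the flat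 product regions and the identity elsewhere. It is homotopic to the identity and locally 1-Lipschitz. The result is a loop $c'\subset E$ with $\omega_M(c')=\omega_Y(c')=\omega_Y(c)\ne0$ and $\operatorname{length}_g(c')\le\operatorname{length}_g(c)$. By \eqref{eq:four}, $\operatorname{loop}(g_M,\omega_M)\le\operatorname{length}_{g_M}(c')\le2\operatorname{length}_g(c)$.

\emph{Walls.} Let $K\subset Y$ be a wall for $\lambda\omega_Y$, $\lambda\ne0$, and let $K'=(K\cap E)\cup\bigcup\partial U_i$, a compact subset of $M$. A loop in $M\setminus K'$ misses the tori. So it lies either in some $U_i$, where $\omega_M=0$, or in $\operatorname{int}E\setminus K$, where $\lambda\omega_M=\lambda\omega_Y$ vanishes on it. Thus $K'$ is a wall for $\lambda\omega_M$. By (H1) and \eqref{eq:four} applied to $K\cap\operatorname{int}E$, we get $\operatorname{wall}(g_M,\omega_M)\le\mathcal{H}^2_{g_M}(K')\le4\mathcal{H}^2_g(K)+\eta$.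
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $N\ge5$ be prime. By Proposition~\ref{prop:blocks} and \eqref{eq:cube}, $(M_{\mathrm{fold}},\alpha_{\mathrm{fold}})$ is bordant to $(\mathbb{R}P^3,\beta)$, and both classes are surjective onto $V=\mathbb{Z}_2$. Lemma~\ref{lem:link} and Lemma~\ref{lem:metric} with $\eta=\min(\frac A{40},AT)$ give a metric $g$ on $\mathbb{R}P^3$ with
\[
\operatorname{loop}(g,\beta)\ge NT,\qquad\operatorname{wall}(g,\beta)\ge\frac14\Bigl(\frac A{20}-\frac A{40}\Bigr)=\frac A{160},\qquad\operatorname{vol}(g)\le9AT .
\]
By Lemma~\ref{lem:reduction},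
\[
\frac{\operatorname{sys}_1(g)\operatorname{sys}_2(g)}{\operatorname{vol}(g)}\ge\frac{NT\cdot A/160}{9AT}=\frac N{1440},
\]
and $N$ can be taken arbitrarily large.
\end{proof}

\section{General 3-manifolds; proof of Theorem~\ref{thm:B}}\label{sec:B}

Fix an orientation of $Y$, let $V=H_1(Y;\mathbb{Z}_2)\cong\mathbb{F}_2^k$ with $k\ge1$, and let $\omega_Y$ be the tautological class. We need a pair $(M_\#,\omega_\#)$ bordant to $(Y,\omega_Y)$ over $BV$, with $\omega_\#$ surjective and with good bounds. We build it as a connected sum of blocks, one for each $v\in V\setminus0$: folded blocks realize the bordism class, and twisted blocks, which are null-bordant, fill in the remaining $v$. Having every $v$ gives surjectivity, and gives for each $\lambda\ne0$ a block that obstructs small walls for $\lambda\omega_\#$.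

\subsection{The bordism class is a sum of projective spaces}
For $v\in V\setminus0$ let $Bv:B\mathbb{Z}_2\to BV$ be induced by $1\mapsto v$, and let $[\mathbb{R}P^3]$ be the generator of $H_3(B\mathbb{Z}_2;\mathbb{Z})$.

\begin{lemma}\label{lem:cubic}
Every $x\in H_3(BV;\mathbb{Z})$ has the form $x=\sum_{v\in I}(Bv)_*[\mathbb{R}P^3]$ for some $I\subset V\setminus0$.
\end{lemma}

\begin{proof}
We have $BV=(\mathbb{R}P^\infty)^k$. The integral homology of $\mathbb{R}P^\infty$ in positive degrees is killed by $2$, and by the K\"unneth formula and induction so is that of $BV$. Hence $H_3(BV;\mathbb{Z})=H_3(BV;\mathbb{Z})\otimes\mathbb{Z}_2$ injects into $H_3(BV;\mathbb{Z}_2)$, and $x$ is determined by the functional $\Phi=\langle\,\cdot\,,x\rangle$ on $H^3(BV;\mathbb{Z}_2)$. This is the space of cubic forms in $H^*(BV;\mathbb{Z}_2)=\mathbb{F}_2[x_1,\dots,x_k]$, where the $x_i$ are the coordinates on $V$.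

The functional $\Phi$ vanishes on the image of the Bockstein $Sq^1:H^2\to H^3$. Indeed, if a mod 2 cocycle lifts to an integral cochain $y$ with $\delta y=2y'$, then $Sq^1$ of its class is represented by $y'$ modulo 2; and for an integral cycle $\zeta$ representing $x$ we have $2y'(\zeta)=y(\partial\zeta)=0$, so $y'(\zeta)=0$. As $Sq^1$ is a derivation with $Sq^1x_i=x_i^2$, the functional $\Phi$ kills $Sq^1(x_ix_j)=x_i^2x_j+x_ix_j^2$.

These elements span the kernel of the map that sends a cubic form to the function it defines on $V$. They lie in the kernel since $t^2=t$ on $\mathbb{F}_2$. Modulo their span, the cubic forms are spanned by $x_i^3$, $x_i^2x_j$ $(i<j)$ and $x_ix_jx_l$ $(i<j<l)$, whose functions $x_i$, $x_ix_j$, $x_ix_jx_l$ are distinct square-free monomials and so are linearly independent on $\mathbb{F}_2^k$. Thus $\Phi$ factors through a subspace of the space of functions on $V$ vanishing at $0$. Extend it to that whole space, on which every functional is a sum of evaluations. So $\Phi(q)=\sum_{v\in I}q(v)$ for some $I\subset V\setminus0$. Finally $(Bv)^*x_i=x_i(v)\,u$, with $u$ the generator of $H^1(B\mathbb{Z}_2;\mathbb{Z}_2)$,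 so $(Bv)^*q=q(v)u^3$ and $\langle q,(Bv)_*[\mathbb{R}P^3]\rangle=q(v)$. Hence $x$ and $\sum_{v\in I}(Bv)_*[\mathbb{R}P^3]$ define the same functional.
\end{proof}

Apply the lemma to $x=\omega_{Y*}[Y]$, an integral class because $Y$ is oriented. Fix a prime $N\ge5$. For $v\in I$ let $(M_v,g_v,\alpha_v)$ be a copy of the folded block, and for $v\in V\setminus(I\cup0)$ a copy of the twisted block. Let $v\alpha_v\in H^1(M_v;V)$ be the composite of $\alpha_v$ with $1\mapsto v$. By \eqref{eq:cube}, the class of $(M_v,v\alpha_v)$ in \eqref{eq:bord} is $(Bv)_*[\mathbb{R}P^3]$ for $v\in I$ and $0$ otherwise. So $\bigsqcup_v(M_v,v\alpha_v)$ is bordant to $(Y,\omega_Y)$.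

Let $M_\#$ be the oriented connected sum in which each $M_v$ is joined by one neck to a central copy of $S^3$. Its fundamental group is the free product of the $\pi_1(M_v)$, so there is a unique class $\omega_\#$ that equals $v\alpha_v$ on the punctured $M_v$. It is surjective, because every $v\ne0$ occurs and $\alpha_v\neq0$. Attaching one 1-handle for each neck to $(S^3\sqcup\bigsqcup_vM_v)\times I$ gives a bordism over $BV$ to $(M_\#,\omega_\#)$, and $[S^3]=0$. Therefore $[M_\#,\omega_\#]=[Y,\omega_Y]$.

\subsection{The metric on the connected sum}

\begin{lemma}\label{lem:sum}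
There is a metric $g_\#$ on $M_\#$ with
\[
\operatorname{loop}(g_\#,\omega_\#)\ge\frac{NT}4,\qquad\operatorname{wall}(g_\#,\omega_\#)\ge\frac A{160},\qquad\operatorname{vol}(g_\#)\le9(2^k-1)AT .
\]
\end{lemma}

\begin{proof}
In each $M_v$ take normal coordinates on a ball of radius $3r_0$, so small that $g_v$ and the Euclidean metric $dr^2+r^2g_{S^2}$ are within a factor $2$ of each other. Repeat the first step of the proof of Lemma~\ref{lem:metric} with a point in place of a circle: interpolate to the Euclidean metric for $r\le r_0$, remove $B_v=\{r<\varepsilon\}$, and use $dr^2+f(r)^2g_{S^2}$ for $\varepsilon\le r\le r_0$, with the same $f$. The resulting metric on $E_v=M_v\setminus B_v$ lies between $\frac14g_v$ and $4g_v$, and near $\partial B_v$ it is the product of an interval with the round sphere of radius $\varepsilon$. Let $Z$ be $S^3$ minus $2^k-1$ open balls with disjoint closures, and fix a metric $g_Z$ on $Z$ with disjoint boundary collars isometric to the product of the unit sphere with $[0,1]$. Glue $(Z,\varepsilon^2g_Z)$ to the $E_v$ to obtain a smooth metric $g_\#$. Choose $\varepsilon$ so small that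 $\varepsilon^3\operatorname{vol}(g_Z)\le AT$, $\mathcal{H}^2_{g_v}(\partial B_v)\le2\cdot4\pi\varepsilon^2\le\frac A{40}$ and $2\pi\varepsilon\le\frac{NT}2$. Then $\operatorname{vol}(g_\#)\le8(2^k-1)AT+AT$, which gives the volume bound.

\emph{Loops.} Let $c$ be a rectifiable loop with $\omega_\#(c)\ne0$. As $Z$ is simply connected, $c\not\subset Z$. Call an excursion of $c$ into $\operatorname{int}Z$ \emph{long} if it does not stay in one collar. A long excursion crosses a collar and has length at least $\varepsilon$, so there are finitely many. Let $E_v^+$ be the union of $E_v$ and its collar; these sets are disjoint, and each has a retraction onto $E_v$, projecting the collar to $\partial B_v$, which is homotopic to the identity relative to $E_v$ and locally 1-Lipschitz.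

If there is no long excursion, $c$ lies in one $E_v^+$ and retracts to a loop in $E_v$ that is no longer and has $\alpha_v=1$. Its $g_v$-length is at least $NT$ by Proposition~\ref{prop:blocks}, so $\operatorname{length}(c)\ge\frac{NT}2$.

Otherwise $c$ is a cyclic concatenation of long excursions $e_1,\dots,e_n$ and of (possibly constant) arcs, the $i$-th in some $E_{v_i}^+$ with endpoints on $\partial B_{v_i}$. Retract the $i$-th arc to an arc $d_i\subset E_{v_i}$ with the same endpoints; this changes neither $\omega_\#$ nor the $e_i$ and does not increase length. Let $k_i$ be a shortest arc in the round sphere $\partial B_{v_i}$ with the same endpoints as $d_i$. Its $g_\#$-length is at most $\pi\varepsilon$, so its $g_{v_i}$-length is at most $2\pi\varepsilon$. Let $c_i\subset E_{v_i}$ be the loop formed by $d_i$ and $k_i$. As mod 2 cycles, the loop formed by the $d_i$ and $e_i$ is the sum of the $c_i$ and of the loop in $Z$ formed by the $k_i$ and $e_i$, which is contractible. Hence $0\ne\omega_\#(c)=\sum_iv_i\,\alpha_{v_i}(c_i)$, and some $\alpha_{v_i}(c_i)=1$. Then $d_i$ has $g_{v_i}$-length at least $NT-2\pi\varepsilon\ge\frac{NT}2$,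 and $\operatorname{length}(c)\ge\frac{NT}4$.

\emph{Walls.} Let $K$ be a wall for $\lambda\omega_\#$ with $\lambda\ne0$. Choose $v$ with $\lambda(v)=1$, so that $\lambda\omega_\#=\alpha_v$ on $E_v$, and let $K'=(K\cap E_v)\cup\partial B_v\subset M_v$. A loop in $M_v\setminus K'$ lies in the ball $B_v$, where it is contractible, or in $\operatorname{int}E_v\setminus K$, where $\alpha_v=\lambda\omega_\#$ vanishes on it. So $K'$ is a wall for $\alpha_v$, and by Proposition~\ref{prop:blocks} and (H1), $\frac A{20}\le\mathcal{H}^2_{g_v}(K')\le4\mathcal{H}^2_{g_\#}(K)+\frac A{40}$.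
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The pairs $(M_\#,\omega_\#)$ and $(Y,\omega_Y)$ are bordant over $BV$ and both classes are surjective. Lemma~\ref{lem:link}, Lemma~\ref{lem:sum} and Lemma~\ref{lem:metric} with $\eta=\min(\frac A{320},AT)$ give a metric $g$ on $Y$ with
\[
\operatorname{loop}(g,\omega_Y)\ge\frac{NT}8,\qquad\operatorname{wall}(g,\omega_Y)\ge\frac14\Bigl(\frac A{160}-\frac A{320}\Bigr)=\frac A{1280},
\]
and $\operatorname{vol}(g)\le(72(2^k-1)+1)AT\le73\cdot2^kAT$. By Lemma~\ref{lem:reduction},
\[
\frac{\operatorname{sys}_1(g)\operatorname{sys}_2(g)}{\operatorname{vol}(g)}\ge\frac N{8\cdot1280\cdot73\cdot2^k}.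
\]
The number $k$ depends only on $Y$, so the right side tends to infinity with the prime $N$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fed}
Federer, \emph{Geometric Measure Theory}.

\bibitem{KS}
Mikhail G. Katz, Alexander I. Suciu, \emph{Systolic freedom of loop space}, arXiv:math/0106153 (2001).

\bibitem{SGV}
Salehi Golsefidi, Varj\'u, \emph{Expansion in perfect groups}, GAFA 22 (2012).

\end{thebibliography}
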